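# Merging times of varying birth and death chains: the flashing ratchet and the threshold $\delta_N=O(1/N)$

## 1. Symmetric kernels on a path merge in time of order $N^2$

A Markov kernel on a finite set $\Omega$ is a matrix with nonnegative entries and row sums $1$. Measures are row vectors and functions are column vectors. Given kernels $K_1,K_2,\dots$, write $K_{m,n}=K_{m+1}\cdots K_n$ (with $K_{n,n}=I$), so that $K_{0,n}(x,\cdot)$ is the law at time $n$ of the time inhomogeneous chain started at $x$. If every $K_i$ belongs to a set $\mathcal Q$ of kernels, we write $(K_i)_1^\infty\in\mathcal Q$. Our space is always $V_N=\Omega_N=\{0,\dots,N\}$ with $N\ge1$, and our kernels are birth and death kernels: $Q(x,y)=0$ when $|x-y|>1$. A probability $\pi$ is reversible for $Q$ if $\pi(x)Q(x,y)=\pi(y)Q(y,x)$ for all $x,y$.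

When the kernel changes with time there need not be one measure that is stationary for all steps, so one cannot ask for convergence to it. One can still ask whether the chain forgets its starting point. That is merging.

**Definition (merging times).** Let $\|\mu-\nu\|_{TV}=\frac12\sum_z|\mu(z)-\nu(z)|$ and
$$d(n)=\max_{x,y}\|K_{0,n}(x,\cdot)-K_{0,n}(y,\cdot)\|_{TV},\qquad T_{TV}(\epsilon)=\inf\{n:\ d(n)<\epsilon\}.$$
The relative-sup merging time is
$$T_\infty(\epsilon)=\inf\Big\{n:\ K_{0,n}(y,z)>0\text{ for all }y,z,\ \text{ and }\max_{x,y,z}\Big|\frac{K_{0,n}(x,z)}{K_{0,n}(y,z)}-1\Big|<\epsilon\Big\}.$$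
A set $\mathcal Q$ of kernels has ($TV$ or relative-sup) $\epsilon$-merging time at most $T$ if every sequence in $\mathcal Q$ does. We write $\log_+t=\max\{0,\log t\}$.

Two facts will be used throughout. First, $d$ is nonincreasing, because right multiplication by a Markov kernel does not increase total variation distances. Second (Doeblin), if $K_{m,n}(x,z)\ge\frac{c}{N+1}$ for all $x,z$, with $0<c\le 1$, then $d(n)\le(1-c)d(m)$. To see this, let $U$ be the matrix with all entries $\frac1{N+1}$. Then $K_{m,n}=cU+(1-c)K'$ with $K'$ Markov (if $c=1$ then $K_{m,n}=U$). For $\nu=K_{0,m}(x,\cdot)-K_{0,m}(y,\cdot)$, which has total mass $0$, we have $\nu U=0$, hence $\nu K_{m,n}=(1-c)\nu K'$.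

As a first hand computation take $N=1$ and kernels with $K_i(0,1)=\alpha_i$, $K_i(1,0)=\beta_i$, all entries in $[\frac14,\frac34]$. The row vector $(1,-1)$ is mapped by $K_i$ to $(1-\alpha_i-\beta_i)(1,-1)$. So $d(n)=\prod_{i\le n}|1-\alpha_i-\beta_i|\le2^{-n}$, no matter how the kernels vary. On two points nothing can go wrong.

Now let $N$ be arbitrary, but suppose that all kernels are symmetric. Then the uniform measure is stationary for every step.

**Proposition 1.1.** Let $S_1,S_2,\dots$ be symmetric birth and death Markov kernels on $V_N$ with $S_i(x,y)\ge\frac18$ whenever $|x-y|\le1$. Then for all $x,y$ and all $n\ge160(N+1)^2$,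
$$\frac1{2(N+1)}\le S_{0,n}(x,y)\le\frac3{2(N+1)}.$$

Inner products $\langle\cdot,\cdot\rangle$ and norms $\|\cdot\|_p$ are for counting measure on $V_N$, $\|\cdot\|=\|\cdot\|_2$, and
$$\mathcal E(f)=\sum_{x=0}^{N-1}(f(x+1)-f(x))^2 .$$
A spectral gap of order $N^{-2}$ alone would need about $N^2\log N$ steps to bring the norm of a point mass down to the size $N^{-1/2}$. So we use two phases. A Nash inequality takes a point mass to squared norm of order $1/N$ in about $N^2$ steps, and then the gap does the rest.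

**Step 1: one symmetric step loses energy.** Let $S$ be as in the proposition. By symmetry $\langle(I-S)f,f\rangle=\sum_xS(x,x+1)(f(x+1)-f(x))^2$, so
$$\tfrac18\mathcal E(f)\le\langle(I-S)f,f\rangle\le\mathcal E(f).\tag{1.1}$$
Since $S(x,x)\ge\frac18$, we can write $S=\frac18I+\frac78S'$ with $S'$ symmetric and Markov. As $S'\ge-I$, this gives $S\ge-\frac34I$, so $I+S\ge\frac14I$. The matrices $I+S$ and $I-S$ commute and are positive semidefinite, hence
$$\|Sf\|^2=\|f\|^2-\langle(I+S)(I-S)f,f\rangle\le\|f\|^2-\tfrac14\langle(I-S)f,f\rangle\le\|f\|^2-\tfrac1{32}\mathcal E(f).\tag{1.2}$$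

**Step 2: a Nash inequality, bounding the energy from below for concentrated $f$.** For all $x,y$,
$$f(x)^2-f(y)^2\le\sum_z|f(z+1)-f(z)|\,\big(|f(z+1)|+|f(z)|\big)\le\mathcal E(f)^{1/2}\Big(2\sum_z\big(f(z+1)^2+f(z)^2\big)\Big)^{1/2}\le2\|f\|\mathcal E(f)^{1/2}.$$
Averaging over $y$ gives $\|f\|_\infty^2\le\frac{\|f\|^2}{N+1}+2\|f\|\mathcal E(f)^{1/2}$. Since $\|f\|^4\le\|f\|_\infty^2\|f\|_1^2$, we may insert this, divide by $\|f\|$, and get $\|f\|^3\le\big(\frac{\|f\|}{N+1}+2\mathcal E(f)^{1/2}\big)\|f\|_1^2$. Squaring with $(p+q)^2\le2p^2+2q^2$,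
$$\|f\|^6\le8\Big(\mathcal E(f)+\frac{\|f\|^2}{(N+1)^2}\Big)\|f\|_1^4.\tag{1.3}$$

**Step 3: a recursion, isolated because it is used twice.** Let $0\le\beta\le1$, and let $a_0,a_1,\dots\in(0,1]$ satisfy $a_{k+1}\le(1+\beta)a_k-\frac{a_k^3}{512}$. Then
$$a_k\le23\,e^{\beta k}k^{-1/2}\qquad(k\ge1).\tag{1.4}$$
Indeed put $b_k=(1+\beta)^{-k}a_k\in(0,1]$. Then $b_{k+1}\le b_k-(1+\beta)^{2k-1}\frac{b_k^3}{512}\le b_k-\frac{b_k^3}{1024}$, because $(1+\beta)^{2k-1}\ge(1+\beta)^{-1}\ge\frac12$. Therefore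
$$b_{k+1}^{-2}\ge b_k^{-2}\Big(1-\frac{b_k^2}{1024}\Big)^{-2}\ge b_k^{-2}\Big(1+\frac{2b_k^2}{1024}\Big)=b_k^{-2}+\frac1{512}.$$
So $b_k^{-2}\ge k/512$, and $a_k\le(1+\beta)^k(512/k)^{1/2}\le23e^{\beta k}k^{-1/2}$.

**Step 4: the first phase.** Let $\mu$ be a probability vector and $a_k=\|\mu S_{0,k}\|^2\in(0,1]$. For symmetric $S$ row and column actions agree, so (1.2) applies to row vectors. By (1.3) with $\|\mu S_{0,k}\|_1=1$, $\mathcal E(\mu S_{0,k})\ge\frac{a_k^3}8-\frac{a_k}{(N+1)^2}$. Using (1.2) with the weaker constant $\frac1{64}$, we get $a_{k+1}\le(1+\beta)a_k-\frac{a_k^3}{512}$ with $\beta=\frac1{64(N+1)^2}$. At $k=m_0:=(N+1)^2$, (1.4) gives $a_{m_0}\le\frac{23e^{1/64}}{N+1}\le\frac{24}{N+1}$. So every row of a product of $m_0$ such kernels has squared norm at most $\frac{24}{N+1}$. The transpose of such a product is the product in reversed order, so the same holds for columns.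

**Step 5: the second phase.** If $f$ has mean zero, then
$$\|f\|^2=\frac1{2(N+1)}\sum_{x,y}(f(x)-f(y))^2\le\frac{N(N+1)\cdot N\mathcal E(f)}{2(N+1)}=\frac{N^2}2\mathcal E(f),\tag{1.5}$$
since there are $N(N+1)$ ordered pairs $x\ne y$ and $(f(x)-f(y))^2\le|x-y|\,\mathcal E(f)\le N\mathcal E(f)$. With (1.2), $\|Sf\|^2\le\big(1-\frac1{16(N+1)^2}\big)\|f\|^2$, and $Sf$ again has mean zero. Let $n_0=160(N+1)^2$. As $US_i=S_iU=U=U^2$,
$$S_{0,n_0}-U=(S_{0,m_0}-U)(S_{m_0,n_0-m_0}-U)(S_{n_0-m_0,n_0}-U).$$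
The rows of the first factor and the columns of the third are rows and columns of kernels with their mean subtracted, which only reduces the norm. So their squared norms are at most $\frac{24}{N+1}$. The middle factor consists of $158(N+1)^2$ steps, so on mean-zero vectors it has norm at most $\big(1-\frac1{16(N+1)^2}\big)^{79(N+1)^2}\le e^{-79/16}\le\frac1{48}$. Hence $|S_{0,n_0}(x,y)-\frac1{N+1}|\le\frac{24}{48(N+1)}=\frac1{2(N+1)}$. For $n\ge n_0$, each row of $S_{0,n}=S_{0,n-n_0}S_{n-n_0,n}$ is an average of rows of $S_{n-n_0,n}$, to which the bound applies. $\square$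

## 2. What happens when the stationary measure varies with the step?

Here is the question, from Laurent Saloff-Coste and Jessica Zuniga, "Merging and stability for time inhomogeneous finite Markov chains", arXiv:1004.2296 (2010).

**Definition (the classes).** $\mathcal Q_N$ is the set of birth and death kernels $Q$ on $V_N$ with $Q(x,x+\eta)\in[\frac14,\frac34]$ for all $x,x+\eta\in V_N$, $\eta\in\{-1,0,1\}$, whose reversible probability $\pi_Q$ satisfies $\frac14\le(N+1)\pi_Q(x)\le4$. For $0\le\delta\le\frac34$, $\mathcal Q_N(\delta)\subset\mathcal Q_N$ is the set of those with the same condition on entries and $1-\delta\le(N+1)\pi_Q(x)\le1+\delta$.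

The measure $\pi_{K_i}$ may change with $i$. An element of $\mathcal Q_N(0)$ is the kernel $K_N$ with $K_N(0,0)=K_N(N,N)=\frac23$ and all other nearest-neighbor and holding entries equal to $\frac13$. It is known that its $TV$ and relative-sup $\epsilon$-mixing times are both of order $N^2(1+\log_+(1/\epsilon))$ for small $\epsilon$. One asks whether the whole class behaves in the same way:

1. There is $A$, independent of $N$, $\epsilon$ and the sequence, such that for every $N$ and $\epsilon>0$, $\mathcal Q_N$ has total variation $\epsilon$-merging time at most $AN^2(1+\log_+1/\epsilon)$.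
2. The same with the relative-sup $\epsilon$-merging time.
3. There are $A,C\ge1$ such that for every $N$ and every $(K_i)_1^\infty\in\mathcal Q_N$, $\frac1{C(N+1)}\le K_{0,n}(x,y)\le\frac C{N+1}$ for all $x,y\in\Omega_N$ and all $n\ge AN^2$.

Kernels in $\mathcal Q_N(0)$ are symmetric with entries at least $\frac14$, and $160(N+1)^2\le640N^2$. So Proposition 1.1 says that statement 3 holds for $\mathcal Q_N(0)$, with $A=640$, $C=2$. That proof used one norm that decreases at every step. If $Q$ is not symmetric, this is lost: the uniform vector $u$ is not stationary for $Q$, so $uQ\ne u$ is a probability vector, and $\|uQ\|>\|u\|$ because $u$ is the unique minimizer of $\|\cdot\|$ among probability vectors.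

The sensible repair is to measure each step in its own norm and to pay for changing norms. Let $Q\in\mathcal Q_N(\delta)$ have reversible measure $\pi$. Since $Q(x,x)\ge\frac14$, on $\ell^2(\pi)$ we have $Q\ge-\frac12I$. For $f$ of $\pi$-mean zero, as in Step 1,
$$\mathrm{Var}_\pi(Qf)\le\mathrm{Var}_\pi(f)-\tfrac12\langle(I-Q)f,f\rangle_\pi\le\mathrm{Var}_\pi(f)-\frac{1-\delta}{8(N+1)}\mathcal E(f).$$
By (1.5), $\mathrm{Var}_\pi(f)\le\frac{1+\delta}{N+1}\cdot\frac{N^2}2\mathcal E(f)$. So $\mathrm{Var}_\pi(Qf)\le\big(1-\frac{1-\delta}{4(1+\delta)N^2}\big)\mathrm{Var}_\pi(f)\le\big(1-\frac1{28N^2}\big)\mathrm{Var}_\pi(f)$. Passing from $\pi$ to the measure $\pi'$ of the next kernel costs $\mathrm{Var}_{\pi}(f)\le\frac{1+\delta}{1-\delta}\mathrm{Var}_{\pi'}(f)$. The bound per step is therefore the factor $\frac{1+\delta}{1-\delta}\big(1-\frac1{28N^2}\big)$. Because $\frac{1+\delta}{1-\delta}\ge1+2\delta$, this factor is at least $1$ as soon as $2\delta\ge\frac1{28N^2-1}$, in particular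 when $\delta\ge\frac1{54N^2}$. From there on the argument gives nothing: the change of norm, linear in $\delta$, beats a gap of order $N^{-2}$. Is this a defect of the method, or do such chains really fail to merge? Both happen, on different ranges of $\delta$.

**Theorem 2.1.** For every $N\ge341$ there are $Q_1,Q_2\in\mathcal Q_N$ such that the sequence $Q_1,Q_2,Q_1,Q_2,\dots$ has $T_\infty(1/2)\ge T_{TV}(1/2)\ge e^{N/84}$. Hence statements 1 and 2 fail. Statement 3 also fails; in fact for no $A,C$ does the lower bound in 3 alone, or the upper bound in 3 alone, hold for all $N$. Conversely, every sequence in $\mathcal Q_N$ satisfies $T_{TV}(\epsilon)\le N+4^N(1+\log_+\frac1\epsilon)$ and $T_\infty(\epsilon)\le N+T_{TV}(\frac12 4^{-N}\epsilon)$. So the worst case merging times, at fixed $\epsilon\le\frac12$, are $e^{\Theta(N)}$.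

**Theorem 2.2.** Let $0<\tau\le\frac1{12}$ and $N\ge96/\tau^2$. There are $Q_1,Q_2\in\mathcal Q_N(\tau)$ with $|Q_i(x,y)-K_N(x,y)|\le\tau$ for all $x,y$, such that the alternating sequence has $T_{TV}(1/2)\ge e^{\tau^2N/24}$.

**Theorem 2.3.** Let $\delta_N\in[0,\frac34]$, $N\ge1$. The following are equivalent: (i) statement 1 holds with $\mathcal Q_N(\delta_N)$ in place of $\mathcal Q_N$; (ii) statement 2 does; (iii) statement 3 does; (iv) $\sup_NN\delta_N<\infty$. Moreover, if $0<\delta\le\frac25$ and $N\delta\ge384$, some sequence in $\mathcal Q_N(\delta)$ has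
$$T_{TV}(1/2)\ge\delta^{-2}e^{\delta N/96}=N^2\,\frac{e^{\delta N/96}}{(\delta N)^2}.$$

## 3. Statement 3 is the strongest, and exponential time always suffices

**Lemma 3.1.** (a) $T_{TV}(\epsilon)\le T_\infty(\epsilon)$ for every sequence, so statement 2 implies statement 1 for any class. (b) For any class, statement 3 implies statements 1 and 2. (c) The upper bounds on merging times in Theorem 2.1 hold.

**Proof of (a).** If $|K_{0,n}(x,z)/K_{0,n}(y,z)-1|<\epsilon$ for all $x,y,z$, then $\frac12\sum_z|K_{0,n}(x,z)-K_{0,n}(y,z)|\le\frac\epsilon2\sum_zK_{0,n}(y,z)=\frac\epsilon2<\epsilon$.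

**Proof of (b).** Let $t=\lceil AN^2\rceil\le2AN^2$. Shifted sequences belong to the class, so $K_{jt,(j+1)t}\ge\frac1{C(N+1)}$ entrywise, and Doeblin's bound gives $d(jt)\le(1-\frac1C)^j\le e^{-j/C}$. For $j=\lfloor C\log_+\frac1\epsilon\rfloor+1>C\log_+\frac1\epsilon$ this is less than $\epsilon$. So $T_{TV}(\epsilon)\le jt\le2AN^2(1+C\log_+\frac1\epsilon)$, which is statement 1. Further, the upper bound in 3 for $K_{n,n+t}$ and the lower bound for $K_{0,n+t}$ give
$$|K_{0,n+t}(x,z)-K_{0,n+t}(y,z)|\le\sum_w|K_{0,n}(x,w)-K_{0,n}(y,w)|\,K_{n,n+t}(w,z)\le2d(n)\frac C{N+1}\le2C^2d(n)K_{0,n+t}(y,z).$$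
So $T_\infty(\epsilon)\le t+T_{TV}(\epsilon/(2C^2))$, and since $\log_+\frac{2C^2}\epsilon\le\log(2C^2)+\log_+\frac1\epsilon$, this is statement 2.

**Proof of (c).** Any two points are joined by a path of exactly $N$ steps of size at most $1$ (holding is allowed), and each step has probability at least $\frac14$. So $K_{m,m+N}\ge4^{-N}$ entrywise. Hence $K_{0,n}\ge4^{-N}$ entrywise for $n\ge N$, and $d(jN)\le(1-q)^j\le e^{-qj}$ with $q=(N+1)4^{-N}$. Taking $j=\lfloor\frac1q\log_+\frac1\epsilon\rfloor+1$ gives $T_{TV}(\epsilon)\le Nj\le N+4^N\log_+\frac1\epsilon$. Also $|K_{0,n+N}(x,z)-K_{0,n+N}(y,z)|\le2d(n)\le2\cdot4^Nd(n)K_{0,n+N}(y,z)$, so $T_\infty(\epsilon)\le N+T_{TV}(\frac12 4^{-N}\epsilon)$. $\square$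

## 4. How two reversible kernels make a drift

A merging time much longer than $N^2$ needs a trap. A single kernel in $\mathcal Q_N$ has no deep trap because its reversible measure is nearly flat. Two kernels together can do better, and on a long stretch of path the mechanism can be computed by hand.

Let the first kernel $Q_1$ be symmetric with edge weights alternating between $w_+$ and $w_-$, $w_+>w_-$, so that at even sites the heavier edge is to the right, and at odd sites to the left. Let the second kernel $Q_2$ jump to each neighbor with probability $g/2$ from even sites and $h/2$ from odd sites, where $g<h$. Put $\sigma=w_+-w_-$ and $\omega=w_++w_-$. Under $Q_1$ the drift is $+\sigma$ at even and $-\sigma$ at odd sites, and parity flips with probability $\omega$ from either parity. Run alone, $Q_1$ spends half its time on each parity and has no net drift. $Q_2$ has zero drift at every site. But $Q_2$ leaves odd sites faster, so it collects mass on the even sites, exactly where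 $Q_1$ pushes to the right.

To compute the effect, let $P=Q_1Q_2$. The probability of ending at an even site is
$$P_e=(1-\omega)(1-g)+\omega h\ \text{ from an even site},\qquad P_o=\omega(1-g)+(1-\omega)h\ \text{ from an odd site}.$$
Put $\Delta=1+(2\omega-1)(1-g-h)$. Expanding the products,
$$1-P_e+P_o=\Delta,\qquad P_e+P_o-1=h-g.\tag{4.1}$$
The parity chain has an equilibrium probability $\nu$ of being even with $\nu=\nu P_e+(1-\nu)P_o$, that is, $\nu=P_o/\Delta$. The mean displacement per application of $P$ is then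
$$\sigma(2\nu-1)=\frac{\sigma(2P_o-\Delta)}{\Delta}=\frac{\sigma(P_e+P_o-1)}{\Delta}=\frac{\sigma(h-g)}\Delta=:v>0 .$$
For example, with $w_+=\frac12$, $w_-=\frac14$, $g=\frac12$, $h=\frac34$ one finds $P_e=\frac{11}{16}$, $P_o=\frac9{16}$, $\Delta=\frac78$, $\nu=\frac9{14}$ and $v=\frac1{14}$.

The drift at a given site still depends on parity. To have the same drift at every site, correct the position: $\Phi(j)=j+s\mathbf 1_{\{j\text{ even}\}}$. The mean increment of $\Phi$ under $P$ is $\sigma-s(1-P_e)$ from an even site and $-\sigma+sP_o$ from an odd site. These agree exactly when $s\Delta=2\sigma$, and with $s=2\sigma/\Delta$ the common value is $-\sigma+2\sigma P_o/\Delta=v$.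

It remains to build traps. We orient the drift away from the middle of the path, on both sides. Then each end is a trap, and a chain started at one end should need exponentially long to cross the middle.

## 5. The ratchet lemma

**Definition (the ratchet).** Let $N\ge11$, $m=2\lfloor N/4\rfloor$, and use the coordinate $j=x-m\in[-a,b]$ with $a=m\ge\frac{N-3}2\ge4$ and $b=N-m\ge\frac N2\ge4$. Let $\ell=\min(a,b)\ge\frac{N-3}2$. Since $m$ is even, $j$ and $x$ have the same parity. Parameters: $0<w_-<w_+$ with $w_-+w_+\le1$, and $0<g<h\le1$.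

- $Q_1$ is symmetric with $Q_1(j,j+1)=Q_1(j+1,j)=w(j,j+1)$, the remaining mass being held. For $j\ge0$, $w(j,j+1)=w_+$ if $j\ge2$ is even and $w_-$ otherwise; and $w(-j-1,-j)=w(j,j+1)$. It is reversible for the uniform measure.
- $Q_2(j,j\pm1)=\frac g2$ for $j$ even and $\frac h2$ for $j$ odd, whenever $j\pm1\in[-a,b]$, the remaining mass being held. It is reversible for the measure with $\pi(\text{even}):\pi(\text{odd})=h:g$.

So the edges from $0$ to the right carry $w_-,w_-,w_+,w_-,w_+,\dots$, and to the right of the middle the heavier edge at an even site points outward. With $\sigma,\omega,\Delta,s,v$ as in Section 4, assume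
$$\Delta>0,\qquad s<1,\qquad0<v\le\tfrac1{14},\qquad\text{and put }\lambda=\tfrac v3 .$$

**Lemma 5.1.** Let $X$ be the chain with $K_{2i-1}=Q_1$, $K_{2i}=Q_2$. For all $n\ge0$:

1. $\mathbb P_b(X_{2n}\le1)$ and $\mathbb P_{-a}(X_{2n}\ge-1)$ are both at most $p_n:=e^{-\lambda(\ell-1)}\big(1+\lambda(\ell+1)+9n\lambda^2\big)$, so $d(2n)\ge1-2p_n$.
2. For integers $1\le L\le b$, $\ \mathbb P_b(X_{2n}\le b-L)\le e^{-\lambda(L-1)}\big(1+\lambda(b+1)+9n\lambda^2\big)$.
3. If $R:=\lambda(\ell-1)\ge4$, then $T_{TV}(1/2)\ge\frac{e^R}{36\lambda^2}-2\ge e^R$.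

The natural tool is the function $e^{-\lambda\Phi}$: where $\Phi$ drifts up, its expectation decreases. At the reflecting end $b$ it can increase, by an amount of order $\lambda e^{-\lambda b}$ per step, and this would give a bound of order $e^R/\lambda$ for the merging time. That suffices for an exponential bound but not for Theorem 2.3: with $\lambda$ of order $\delta$ and $u=\delta N$, a bound $\delta^{-1}e^{u/96}$ is $N^2\cdot e^{u/96}/(uN)$, which need not exceed $N^2$ when $u\to\infty$ slowly. The remedy is to add a small linear term that makes the function flat at $b$. The loss per step becomes of order $\lambda^2e^{-\lambda b}$.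

**Step 1: uniform drift of $\Phi$ in the bulk.** We claim that for $2\le j\le b-2$, $\sum_kP(j,k)(\Phi(k)-\Phi(j))=v$. At an even such $j$ the right edge has weight $w_+$ and the left edge $w_-$; at an odd such $j$ (so $j\ge3$) the weights are reversed. So the first half-step has drift $\pm\sigma$ (even/odd) and flips parity with probability $\omega$. It leads into $[1,b-1]$, where both neighbors exist, so there $Q_2$ has zero drift and flips parity with probability $g$ or $h$. This is the situation computed in Section 4, and the claim follows. Moreover, for every transition $j\to k$ of $P$, anywhere,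
$$|\Phi(k)-\Phi(j)|\le2 .\tag{5.1}$$
If parity is unchanged, the left side is $|k-j|\le2$; otherwise $|k-j|=1$ and it is at most $1+s<2$.

**Step 2: a Lyapunov function that is flat at the end.** Let
$$\gamma(t)=e^{-\lambda t}+\lambda e^{-\lambda b}t,\qquad\gamma'(t)=\lambda\big(e^{-\lambda b}-e^{-\lambda t}\big),$$
so $\gamma$ decreases on $(-\infty,b]$ and $\gamma'(b)=0$. Let $F=\gamma\circ\Phi$, $\kappa=\gamma(1)\ge e^{-\lambda}$ and $G=\min(F,\kappa)$. For $j\le1$ we have $\Phi(j)\le1$ (at $j=1$ it is $1$; at $j=0$ it is $s<1$; below it is negative), so $F(j)\ge\kappa$ and $G(j)=\kappa$. For $j\ge2$, $\Phi(j)>0$ and $F(j)>0$. So $G>0$. We claim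
$$PG\le G+\eta,\qquad\eta=9\lambda^2e^{-\lambda b}=3\lambda v\,e^{-\lambda b}.\tag{5.2}$$

If $j\le1$, then $PG(j)\le\kappa=G(j)$.

If $2\le j\le b-2$, let $\xi$ be the increment of $\Phi$, so $|\xi|\le2$ and $\mathbb E\xi=v$. From $e^z\le1+z+\frac{z^2}2e^{|z|}$, $\ \mathbb Ee^{-\lambda\xi}\le1-\lambda v+2\lambda^2e^{2\lambda}$. Here $2\lambda e^{2\lambda}=\frac23v\,e^{2v/3}\le v$, since $e^{2v/3}\le e^{1/21}<\frac32$. So $\mathbb Ee^{-\lambda\xi}\le1$. The linear term contributes $\lambda e^{-\lambda b}v$, so $PF(j)\le F(j)+\lambda ve^{-\lambda b}$.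

If $j\in\{b-1,b\}$, then $P$ reaches only $k\in[b-3,b]$, and all values of $\Phi$ involved lie in $[b-3,b+1]$. On that interval $|\gamma'(t)|=\lambda e^{-\lambda b}|e^{\lambda(b-t)}-1|\le\lambda e^{-\lambda b}(e^{3\lambda}-1)=\lambda e^{-\lambda b}(e^v-1)\le1.1\,\lambda ve^{-\lambda b}$, as $v\le\frac1{14}$. By (5.1), $PF(j)\le F(j)+2.2\,\lambda ve^{-\lambda b}$.

In the last two cases $PG\le\min(\kappa,PF)\le\min(\kappa,F+\eta)\le G+\eta$. Since $b\ge4$, the three cases cover all $j$, and (5.2) is proved.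

**Step 3: claim 1.** Since $\Phi(b)\in[b,b+1]$, $G(b)\le F(b)\le e^{-\lambda b}(1+\lambda(b+1))$. Iterating (5.2),
$$\mathbb E_bG(X_{2n})\le e^{-\lambda b}\big(1+\lambda(b+1)+9n\lambda^2\big).\tag{5.3}$$
On $\{X_{2n}\le1\}$ we have $G=\kappa\ge e^{-\lambda}$, so by Markov's inequality $\mathbb P_b(X_{2n}\le1)\le e^{-\lambda(b-1)}(1+\lambda(b+1)+9n\lambda^2)$. The derivative of the right side in $b$ is $-\lambda e^{-\lambda(b-1)}(\lambda(b+1)+9n\lambda^2)<0$, and $b\ge\ell$, so the right side is at most $p_n$. The reflection $j\mapsto-j$ turns the construction on $[-a,b]$ into the same construction on $[-b,a]$. The argument used only that the right end is at least $4$ and that $0$ belongs to the interval. So it also gives $\mathbb P_{-a}(X_{2n}\ge-1)\le p_n$. Then $d(2n)\ge\mathbb P_b(X_{2n}\ge2)-\mathbb P_{-a}(X_{2n}\ge2)\ge(1-p_n)-p_n$.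

**Step 4: claim 2.** If $j\le b-L$, then $\Phi(j)\le b-L+1\in[1,b]$. As $\gamma$ decreases on $(-\infty,b]$, $G(j)\ge\min(\gamma(b-L+1),\gamma(1))=\gamma(b-L+1)\ge e^{-\lambda(b-L+1)}$. Markov's inequality and (5.3) give the claim.

**Step 5: claim 3.** Since $\lambda\le\frac1{42}$, we have $1+\lambda(\ell+1)=1+R+2\lambda\le2+R$, so $p_n\le e^{-R}(2+R+9n\lambda^2)$. For $R\ge4$, $(2+R)e^{-R}\le6e^{-4}<\frac18$. With $n=\lfloor e^R/(72\lambda^2)\rfloor$ also $9n\lambda^2e^{-R}\le\frac18$. So $p_n\le\frac14$ and $d(2n)\ge\frac12$. As $d$ is nonincreasing, $T_{TV}(\frac12)>2n\ge\frac{e^R}{36\lambda^2}-2\ge49e^R-2\ge e^R$. $\square$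

## 6. Two choices of the parameters

**Instance I** ($0<\theta\le\frac15$). Take $w_+=\frac12$, $w_-=\frac14$, $g=\frac12$, $h=\frac r2$ with $r=\frac{1+\theta}{1-\theta}\in(1,\frac32]$.

Entries of $Q_1$: off-diagonal $\frac14,\frac12$. Holding is $\frac14$ inside, except $\frac12$ at $j=0,\pm1$, where both edges carry $w_-$; it is $\frac12$ or $\frac34$ at the endpoints. Entries of $Q_2$: off-diagonal $\frac14$ (even) or $\frac r4\in[\frac14,\frac38]$ (odd). Holding inside is $\frac12$ (even) or $1-\frac r2\in[\frac14,\frac12]$ (odd), and $\frac34$ or $1-\frac r4\in[\frac58,\frac34]$ at endpoints. All entries lie in $[\frac14,\frac34]$.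

Measures: $\pi_{Q_1}$ is uniform. $\pi_{Q_2}$ is proportional to $1+\theta$ on even sites and $1-\theta$ on odd sites, because $h:g=r:1$. In $\{0,\dots,N\}$ the even sites exceed the odd ones by $0$ or $1$, so the total mass is $N+1$ or $N+1+\theta$. Hence $(N+1)\pi_{Q_2}\in\big[\frac{1-\theta}{1+\theta/(N+1)},1+\theta\big]\subset[1-2\theta,1+2\theta]$, using $\frac1{1+z}\ge1-z$. So $Q_1,Q_2\in\mathcal Q_N(2\theta)\subset\mathcal Q_N$.

Constants: $\sigma=\frac14$, $\omega=\frac34$, $\Delta=1+\frac12\big(1-\frac{1+r}2\big)=\frac{5-r}4$, $s=\frac2{5-r}\le\frac47$, $v=\frac{r-1}{2(5-r)}\le\frac1{14}$. Since $2\theta\le r-1=\frac{2\theta}{1-\theta}\le\frac{5\theta}2$ and $\frac{r-1}8\le v\le\frac{r-1}7$,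
$$\frac\theta4\le v\le\frac\theta{2.8}.\tag{6.1}$$
For $\theta=\frac15$ one has $v=\frac1{14}$ and $\lambda=\frac1{42}$.

**Instance II** ($0<\tau\le\frac1{12}$, $\theta=\frac\tau2$). Take $w_\pm=\frac13\pm\frac\tau2$, $g=\frac{2/3}{1+\theta}$, $h=\frac{2/3}{1-\theta}$ (so $h\le\frac{16}{23}<1$).

Entries of $Q_1$: off-diagonal entries differ from $\frac13$ by $\frac\tau2$. Holding is $\frac13$ inside, except $\frac13+\tau$ at $j=0,\pm1$, and $\frac23\pm\frac\tau2$ at endpoints. Entries of $Q_2$: off-diagonal entries $\frac{1/3}{1\pm\theta}$ differ from $\frac13$ by at most $\frac13\frac\theta{1-\theta}\le\frac\theta2$, so holding differs from that of $K_N$ by at most $\theta$. So all entries are within $\tau$ of those of $K_N$. As $\tau\le\frac1{12}$, they lie in $[\frac13-\frac1{12},\frac23+\frac1{12}]=[\frac14,\frac34]$. Again $h:g=(1+\theta):(1-\theta)$, so as in Instance I $(N+1)\pi\in[1-2\theta,1+2\theta]=[1-\tau,1+\tau]$, and $Q_1,Q_2\in\mathcal Q_N(\tau)$.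

Constants: $\sigma=\tau$, $\omega=\frac23$, $g+h=\frac{4/3}{1-\theta^2}\in[1,1.4]$. So $\Delta=1+\frac13(1-g-h)\in[\frac45,1]$ and $s=\frac{2\tau}\Delta\le\frac52\tau<1$. With $h-g=\frac{(4/3)\theta}{1-\theta^2}$, we get $v=\frac{(2/3)\tau^2}{(1-\theta^2)\Delta}\in[\frac{\tau^2}2,\tau^2]$, since $(1-\theta^2)\Delta\ge\frac{575}{576}\cdot\frac45>\frac23$. In particular $v\le\frac1{144}\le\frac1{14}$.

## 7. Exponential merging times: Theorems 2.1 and 2.2

**Proof of Theorem 2.1, merging times.** Take Instance I with $\theta=\frac15$. Then $R=\frac{\ell-1}{42}\ge\frac{N-5}{84}\ge4$ for $N\ge341$. Lemma 5.1(3), with $36\lambda^2=\frac1{49}$, gives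
$$T_{TV}(\tfrac12)\ge49e^R-2\ge48e^{(N-5)/84}\ge e^{N/84}.$$
For every $A$ this eventually exceeds $AN^2(1+\log2)$, so statement 1 is false. By Lemma 3.1(a), $T_\infty(\frac12)\ge T_{TV}(\frac12)$, and statement 2 is false. By Lemma 3.1(b), statement 3 is false.

**Proof of Theorem 2.1, each half of statement 3 separately.** Keep these kernels, fix $A,C\ge1$, and let $2n$ be the least even integer with $2n\ge AN^2$. Then $n=O(N^2)$ with $A$ fixed, so $p_n\to0$ as $N\to\infty$ and $\mathbb P_b(X_{2n}\le1)\to0$. But $\{j\le1\}$ contains $m+2\ge\frac{N+1}2$ sites, so the lower bound in 3 would give $\mathbb P_b(X_{2n}\le1)\ge\frac{m+2}{C(N+1)}\ge\frac1{2C}$. This is a contradiction for large $N$.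

For the upper bound let $L=\lceil200\log N\rceil$, which is at most $b$ for large $N$. In Lemma 5.1(2), $e^{-\lambda(L-1)}\le e^{1/42}N^{-200/42}$ while the other factor is $O(N^2)$, so $\mathbb P_b(X_{2n}\le b-L)\to0$. For large $N$, mass at least $\frac12$ sits on the $L$ sites $j>b-L$, so some $y$ has $K_{0,2n}(N,y)\ge\frac1{2L}>\frac C{N+1}$.

The upper bounds on the merging times are Lemma 3.1(c). At fixed $\epsilon\le\frac12$ they are $e^{O(N)}$, and $T_\infty(\epsilon)\ge T_{TV}(\epsilon)\ge T_{TV}(\frac12)\ge e^{N/84}$ for the sequence above. $\square$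

**Proof of Theorem 2.2.** In Instance II, $\lambda=\frac v3\ge\frac{\tau^2}6$. For $N\ge96/\tau^2$ (so $N\ge 11$), $\ell-1\ge\frac{N-5}2\ge\frac N4$, so $R\ge\frac{\tau^2N}{24}\ge4$ and Lemma 5.1(3) gives $T_{TV}(\frac12)\ge e^R\ge e^{\tau^2N/24}$. $\square$

## 8. Theorem 2.3: the ratchet needs $N\delta$ large

The implications (iii)$\Rightarrow$(ii)$\Rightarrow$(i) are Lemma 3.1. Here we prove the "moreover" part and (i)$\Rightarrow$(iv).

**Step 1: the lower bound.** Let $0<\delta\le\frac25$ and $N\delta\ge384$, so $N\ge960$. Instance I with $\theta=\frac\delta2\le\frac15$ has its kernels in $\mathcal Q_N(\delta)$. By (6.1), $\lambda=\frac v3\in[\frac\delta{24},\frac\delta{16.8}]$, and $\ell-1\ge\frac N4$ gives $R\ge\frac{\delta N}{96}\ge4$. Lemma 5.1(3) yields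
$$T_{TV}(\tfrac12)\ge\frac{16.8^2}{36}\,\delta^{-2}e^R-2=7.84\,\delta^{-2}e^R-2\ge\delta^{-2}e^{\delta N/96}.$$

**Step 2: (i)$\Rightarrow$(iv).** Suppose $\sup_NN\delta_N=\infty$. Since $\delta_N\le\frac34$, there is a subsequence with $N\to\infty$ and $N\delta_N\to\infty$. Put $\delta=\min(\delta_N,\frac25)$. Then $N\delta\to\infty$ and $\mathcal Q_N(\delta)\subset\mathcal Q_N(\delta_N)$. By Step 1, some sequence has $T_{TV}(\frac12)/N^2\ge e^{\delta N/96}/(\delta N)^2\to\infty$, contradicting (i) at $\epsilon=\frac12$. $\square$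

## 9. The loss is quadratic in $\delta$, and an upper bound on entries follows

It remains to prove (iv)$\Rightarrow$(iii). In Section 2 we paid a factor linear in $\delta$ per step. The gain now is to keep one fixed norm, that of counting measure, and to see that the loss of first order in $\delta$ comes multiplied by $\mathcal E(\mu)^{1/2}$. That can be absorbed by the energy which the step dissipates, and only $\delta^2$ remains. Over $N^2$ steps, $(1+C\delta^2)^{N^2}$ is bounded when $\delta=O(1/N)$.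

**Definition ($\alpha$-pair).** For $0\le\alpha\le\frac1{96}$, an $\alpha$-pair $(S,Q)$ is a symmetric Markov kernel $S$ and a Markov kernel $Q$, both vanishing for $|x-y|>1$, with $S(x,y)\ge\frac18$ for $|x-y|\le1$ and $|Q(x,y)-S(x,y)|\le\alpha$ for all $x,y$. Put $E=Q-S$, so $E\mathbf 1=0$.

Each $S$ as in Proposition 1.1 gives a $0$-pair $(S,S)$. The relevant example is the following: every $Q\in\mathcal Q_N(\delta)$ with $\delta\le\frac1{96}$ is the second component of a $\delta$-pair. Let $p=(N+1)\pi_Q$ and set $S(x,x\pm1)=p(x)Q(x,x\pm1)$, which is symmetric by reversibility, and $S(x,x)=1-p(x)(1-Q(x,x))$. Then $|S-Q|\le|1-p(x)|\cdot\frac34\le\frac34\delta$ in every entry (on the diagonal because $1-Q(x,x)\le\frac34$), $S(x,x)\ge\frac14-\frac34\delta\ge\frac18$, and $S(x,x\pm1)\ge\frac{1-\delta}4\ge\frac18$.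

**Lemma 9.1 (one step).** Let $(S,Q)$ be an $\alpha$-pair and $C_1=2400$. For functions $f$ and row vectors $\mu$,
$$\|Ef\|\le2\alpha\,\mathcal E(f)^{1/2},\qquad\|\mu Q\|^2\le(1+C_1\alpha^2)\|\mu\|^2-\tfrac1{64}\mathcal E(\mu).\tag{9.1}$$

**Proof.** Since $E\mathbf 1=0$, $Ef(x)=\sum_{y=x\pm1}E(x,y)(f(y)-f(x))$, so $|Ef(x)|^2\le2\alpha^2\sum_{y=x\pm1}(f(y)-f(x))^2$. Summing over $x$ counts each edge twice and gives $\|Ef\|^2\le4\alpha^2\mathcal E(f)$.

Now expand $\|\mu Q\|^2=\|\mu S\|^2+2\langle\mu S,\mu E\rangle+\|\mu E\|^2$. For the cross term we move $E$ onto $S\mu$: $\langle S\mu,\mu E\rangle=\langle\mu,E(S\mu)\rangle$. By (1.1) and $S^2\le I$, with $S$ commuting with $I-S$,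
$$\mathcal E(S\mu)\le8\langle(I-S)S\mu,S\mu\rangle\le8\langle(I-S)\mu,\mu\rangle\le8\mathcal E(\mu).$$
So, by $pq\le\frac{p^2}{64}+16q^2$,
$$2|\langle S\mu,\mu E\rangle|\le4\alpha\sqrt8\,\|\mu\|\mathcal E(\mu)^{1/2}\le12\alpha\|\mu\|\mathcal E(\mu)^{1/2}\le\tfrac1{64}\mathcal E(\mu)+2304\alpha^2\|\mu\|^2 .$$
Rows and columns of $E$ have at most three nonzero entries, each at most $\alpha$ in absolute value, so $\|\mu E\|\le3\alpha\|\mu\|$ by Schur's test. Finally $\|\mu S\|^2\le\|\mu\|^2-\frac1{32}\mathcal E(\mu)$ by (1.2). Adding, the coefficient of $\alpha^2\|\mu\|^2$ is $2304+9\le2400$. $\square$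

From here on, let $D\ge0$, $T\ge1$, let $(S_i,Q_i)$ be $\alpha$-pairs with $\alpha\le\min(\frac1{96},\frac D{N+1})$, $K_{m,n}=Q_{m+1}\cdots Q_n$, $S_{m,n}=S_{m+1}\cdots S_n$, and
$$M=23\,e^{(C_1D^2+1)T}.$$

**Lemma 9.2 ($\ell^2$ decay).** For every probability $\mu$ and $0\le k\le T(N+1)^2$,
$$\|\mu K_{0,k}\|^2\le2M(k+1)^{-1/2}.\tag{9.2}$$
With $u_k=S_{k,n}(\cdot,y)$ and $n\le T(N+1)^2$,
$$\|u_k\|^2\le2M(n-k+1)^{-1/2}\quad(0\le k\le n),\qquad\sum_{k=j}^l\mathcal E(u_k)\le32\|u_l\|^2\quad(1\le j\le l\le n).\tag{9.3}$$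

**Proof.** Let $a_k=\|\mu K_{0,k}\|^2\in(0,1]$. By (1.3), $\mathcal E(\mu K_{0,k})\ge\frac{a_k^3}8-\frac{a_k}{(N+1)^2}$, so (9.1) gives $a_{k+1}\le(1+\beta)a_k-\frac{a_k^3}{512}$ with $\beta=C_1\alpha^2+\frac1{64(N+1)^2}$. Here $\beta\le\frac{2400}{9216}+\frac1{256}\le1$ and $\beta\le\frac{C_1D^2+1}{(N+1)^2}$. By (1.4), $a_k\le23e^{\beta k}k^{-1/2}\le Mk^{-1/2}\le2M(k+1)^{-1/2}$ for $1\le k\le T(N+1)^2$; for $k=0$, $a_0\le1\le2M$.

By symmetry, $u_k$ is the row of index $y$ of $S_nS_{n-1}\cdots S_{k+1}$, a product of $n-k$ kernels from $0$-pairs, so (9.2) gives the first part of (9.3). Since $u_{k-1}=S_ku_k$, (1.2) gives $\frac1{32}\mathcal E(u_k)\le\|u_k\|^2-\|u_{k-1}\|^2$, and summing telescopes. $\square$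

**Lemma 9.3 (pointwise upper bound).** For $1\le n\le T(N+1)^2$ and all $x,y$,
$$K_{0,n}(x,y)\le3Mn^{-1/2}+250\,\alpha M.\tag{9.4}$$

**Step 1: the symmetric product.** With $k=\lfloor n/2\rfloor$, both $k+1$ and $n-k+1$ are at least $\frac n2$. By Cauchy–Schwarz, (9.2) for the $0$-pairs $(S_i,S_i)$ and (9.3), $S_{0,n}(x,y)\le\|S_{0,k}(x,\cdot)\|\,\|u_k\|\le2M(n/2)^{-1/2}\le3Mn^{-1/2}$.

**Step 2: the difference as a sum.** Telescoping, $K_{0,n}-S_{0,n}=\sum_{k=1}^nK_{0,k-1}(Q_k-S_k)S_{k,n}$. By Cauchy–Schwarz, (9.1) and (9.2),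
$$|K_{0,n}(x,y)-S_{0,n}(x,y)|\le2\alpha(2M)^{1/2}\sum_{k=1}^nk^{-1/4}\mathcal E(u_k)^{1/2}.$$
Using only the termwise bound $\mathcal E(u_k)\le32\|u_k\|^2$ here would give a sum $\sum k^{-1/4}(n-k+1)^{-1/4}$ of order $n^{1/2}$, hence for $\alpha=D/(N+1)$ and $n$ of order $N^2$ a bound of order $D$ instead of $D/N$. We must use that the energies have a small sum. The aim is $\sum_kk^{-1/4}\mathcal E(u_k)^{1/2}\le72M^{1/2}$.

**Step 3: terms $k\le n/2$.** Here $\sum k^{-1/2}\le2(n/2)^{1/2}$, and by (9.3) with $l=\lfloor n/2\rfloor$, $\sum\mathcal E(u_k)\le64M(n/2)^{-1/2}$. By Cauchy–Schwarz these terms sum to at most $(128M)^{1/2}\le12M^{1/2}$.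

**Step 4: terms $k>n/2$.** Here $k^{-1/4}\le(2/n)^{1/4}$. Group the indices by $n-k+1\in[2^i,2^{i+1})$. A block has at most $2^i$ indices, and its largest index $l$ has $n-l+1\ge2^i$. So by (9.3) $\sum\mathcal E(u_k)\le64M2^{-i/2}$ over the block, and by Cauchy–Schwarz $\sum\mathcal E(u_k)^{1/2}\le(2^i\cdot64M2^{-i/2})^{1/2}=8M^{1/2}2^{i/4}$. Summing over $2^i\le n$, $\sum2^{i/4}\le\frac{n^{1/4}}{1-2^{-1/4}}\le6.3\,n^{1/4}$. So these terms contribute at most $2^{1/4}\cdot50.4\,M^{1/2}\le60M^{1/2}$.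

**Step 5: total.** The difference is at most $2\alpha\sqrt2\,M^{1/2}\cdot72M^{1/2}\le250\alpha M$. $\square$

## 10. The lower bound on entries, by Cauchy–Schwarz over paths

At time $n=160(N+1)^2$, Proposition 1.1 gives $S_{0,n}\ge\frac1{2(N+1)}$. Subtracting the error $250\alpha M\le\frac{250DM}{N+1}$ gives nothing unless $DM$ is small, and here $D$ is an arbitrary constant. Instead we compare $K$ and $S$ multiplicatively, path by path.

**Lemma 10.1.** Let $(S_i,Q_i)$ be $\alpha$-pairs with $\alpha\le\min(\frac1{192},\frac D{N+1})$, and let $n=160(N+1)^2$, $\tilde M=23e^{160(4C_1D^2+1)}$. Then for all $x,y$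
$$\frac{e^{-7680D^2}}{4(3+500D)\tilde M}\cdot\frac1{N+1}\le K_{0,n}(x,y)\le\frac{(3+250D)\tilde M}{N+1}.$$

**Step 1: a companion kernel.** For $|x-y|\le1$, $Q_i(x,y)\ge\frac18-\alpha\ge\frac1{16}$. Since $S_i=Q_i-E_i$, entrywise
$$\frac{S_i^2}{Q_i}=Q_i-2E_i+\frac{E_i^2}{Q_i}=S_i-E_i+\frac{E_i^2}{Q_i},$$
and as the rows of $E_i$ sum to $0$,
$$\rho_i(x):=\sum_y\frac{S_i(x,y)^2}{Q_i(x,y)}=1+\sum_y\frac{E_i(x,y)^2}{Q_i(x,y)}\in[1,1+48\alpha^2],$$
sums over $|y-x|\le1$. Here too the first-order term disappears. Let $\tilde Q_i(x,y)=\rho_i(x)^{-1}S_i(x,y)^2/Q_i(x,y)$, and $0$ for $|x-y|>1$. This is a Markov kernel. Since $S_i^2/Q_i\le1+\alpha+16\alpha^2\le2$ and $1-\rho_i^{-1}\le48\alpha^2$, $|\tilde Q_i-S_i|\le\alpha+16\alpha^2+2\cdot48\alpha^2\le2\alpha$, because $112\alpha\le1$. So $(S_i,\tilde Q_i)$ is a $2\alpha$-pair, with $2\alpha\le\min(\frac1{96},\frac{2D}{N+1})$. Let $\tilde K_{0,n}=\tilde Q_1\cdots\tilde Q_n$.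

**Step 2: Cauchy–Schwarz over paths.** Sum over paths $x=x_0,x_1,\dots,x_n=y$ with $|x_i-x_{i-1}|\le1$, the factors being evaluated at $(x_{i-1},x_i)$:
$$S_{0,n}(x,y)=\sum\prod_iQ_i^{1/2}\Big(\frac{S_i^2}{Q_i}\Big)^{1/2}\le\Big(\sum\prod_iQ_i\Big)^{1/2}\Big(\sum\prod_i\frac{S_i^2}{Q_i}\Big)^{1/2}\le K_{0,n}(x,y)^{1/2}\Big((1+48\alpha^2)^n\tilde K_{0,n}(x,y)\Big)^{1/2},$$
since $S_i^2/Q_i=\rho_i\tilde Q_i\le(1+48\alpha^2)\tilde Q_i$. Here $(1+48\alpha^2)^n\le e^{48\cdot160D^2}=e^{7680D^2}$.

**Step 3: insert the known bounds.** Lemma 9.3 for the pairs $(S_i,\tilde Q_i)$, with $2\alpha$, $2D$ and $T=160$ (so that $M$ becomes $\tilde M$), and $n^{-1/2}\le\frac1{N+1}$, give $\tilde K_{0,n}(x,y)\le\frac{(3+500D)\tilde M}{N+1}$. With $S_{0,n}(x,y)\ge\frac1{2(N+1)}$ from Proposition 1.1,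
$$\frac1{4(N+1)^2}\le K_{0,n}(x,y)\,e^{7680D^2}\,\frac{(3+500D)\tilde M}{N+1},$$
which is the lower bound. The upper bound is Lemma 9.3 for $(S_i,Q_i)$ with $T=160$, where $M\le\tilde M$. $\square$

**Proof of (iv)$\Rightarrow$(iii) in Theorem 2.3.** Let $B<\infty$ satisfy $N\delta_N\le B$ for all $N$; enlarging $B$, we may take $B>0$. Let $(K_i)\in\mathcal Q_N(\delta_N)$.

If $N\ge192B$, then $\delta_N\le\frac BN\le\frac1{192}$, so each $K_i$ is the second component of a $\delta_N$-pair, and $\delta_N\le\frac BN\le\frac{2B}{N+1}$. Lemma 10.1 with $\alpha=\delta_N$ and $D=2B$ applies to the sequence and to all its shifts. With $n_0=160(N+1)^2$ and a constant $C$ depending only on $B$, all entries of $K_{k,k+n_0}$ lie in $[\frac1{C(N+1)},\frac C{N+1}]$, for every $k\ge0$. For $n\ge n_0$, each row of $K_{0,n}=K_{0,n-n_0}K_{n-n_0,n}$ is an average of rows of $K_{n-n_0,n}$, so the same bounds hold for $K_{0,n}$.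

If $N<192B$, then $4^{-N}\le K_{0,n}(x,y)\le1$ for $n\ge N$, as in the proof of Lemma 3.1(c). The constant $C=4^{192B+1}\ge4^{N+1}$ satisfies $\frac1{C(N+1)}\le4^{-N}$ and $\frac C{N+1}\ge1$, so the same form of bounds holds.

Since $N\le160(N+1)^2\le640N^2$, statement 3 holds for $\mathcal Q_N(\delta_N)$ with $A=640$ and the larger of the two constants $C$, which depends only on $B$. With Lemma 3.1 and Section 8 this closes the circle (iii)$\Rightarrow$(ii)$\Rightarrow$(i)$\Rightarrow$(iv)$\Rightarrow$(iii) and proves Theorem 2.3. $\blacksquare$
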